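# Palindromic width of wreath products

## 1. A bound for the palindromic width of $A\wr B$

Throughout, $A$ and $B$ are finitely generated groups, $X$ and $Y$ are finite generating sets of $A$ and $B$, and $G=A\wr B$ is generated by $X\cup Y$, where $X$ and $Y$ are treated as disjoint alphabets. Let $d$ be the least number of palindromes in $Y^{\pm1}$ whose values generate $B$. Since single letters are palindromes, $d\le |Y|$.

**Theorem 1.** If $\mathrm{pw}(A,X)<\infty$ and $\mathrm{pw}(B,Y)<\infty$, then $\mathrm{pw}(A\wr B,X\cup Y)<\infty$. More precisely,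
$$\mathrm{pw}(A\wr B,X\cup Y)\ \le\ \mathrm{pw}(A,X)+\mathrm{pw}(B,Y)+d+1\ \le\ \mathrm{pw}(A,X)+\mathrm{pw}(B,Y)+|Y|+1 .$$

Here is what the words mean. A reduced word in $X^{\pm1}$ is a **palindrome** if it reads the same forwards and backwards, like $xzx$ or $x^{-1}z^2x^{-1}$. The palindromic length $l_{\mathcal P}(g)$ of a group element $g$ is the least $k$ such that $g$ is a product of $k$ palindromes, and the **palindromic width** is
$$\mathrm{pw}(A,X)=\sup_{g\in A} l_{\mathcal P}(g).$$
For example, $\mathrm{pw}(\mathbb Z,\{t\})=1$, because every $t^n$ is a palindrome. Finite width is not automatic: we shall see in Section 12 that the free group $F_2$ has infinite width with respect to a basis.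

The **wreath product** is $A\wr B=\big(\bigoplus_{b\in B}A\big)\rtimes B$. An element of the base group is a finitely supported function $f:B\to A$. Such functions are multiplied pointwise, and $B$ permutes the coordinates: $(b_0fb_0^{-1})(b)=f(b_0^{-1}b)$. Every element of $G$ is uniquely $fb$ with $f$ in the base group and $b\in B$. The group $A$ sits in $G$ as the coordinate at $1\in B$.

The theorem answers affirmatively a question from Bardakov and Gongopadhyay, "Palindromic Width of Finitely Generated Solvable Groups" (arXiv:1402.6115, 2014): does finite width of $A$ and $B$ imply finite width of $A\wr B$? A result of Riley and Sale gives a positive answer when $B$ is a finitely generated abelian group. The difficulty is that an element of $A\wr B$ may have arbitrarily many nontrivial coordinates, in arbitrary positions and with arbitrary values, and a number of palindromes independent of all this must produce it. No sharpness is claimed for the constants.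

Sections 2–6 prove Theorem 1. Sections 7–11 prove a second theorem, which decides exactly when $\mathrm{pw}(A\wr B,X\cup Y)$ is finite, with no assumption on $A$ and $B$ beyond finite generation. One consequence is that for infinite $B$ the hypothesis on $\mathrm{pw}(A,X)$ can be dropped.

## 2. Reversal, inversion of letters, and coordinates

For a word $w$ let $\bar w$ be the reversed word, and let $\theta(w)$ be the word obtained by inverting every letter in place. So for $w=xz^{-1}x$ we have $\bar w=xz^{-1}x$ and $\theta(w)=x^{-1}zx^{-1}$. Both operations descend to the free group: $\theta$ is an automorphism with $\theta^2=1$, and $w\mapsto\bar w$ is an anti-automorphism. Inverting a word means reversing it and inverting the letters, so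
$$\bar w=\theta(w)^{-1},\qquad \overline{w^{-1}}=\theta(w). \tag{1}$$

*We may ignore the word "reduced".* Suppose $w=\bar w$ but $w$ is not reduced, and let $r$ be its free reduction. Then $\bar r$ is reduced and represents $\bar w=w$ in the free group, so $\bar r=r$. Thus $r$ is a palindrome with the same value as $w$. From now on "palindrome" means any word with $w=\bar w$, possibly empty. Inverses of palindromes are palindromes. Words also denote their values in $A$, $B$, $G$.

*A warning.* Reversal acts on words, and need not act on elements of $A$. In $S_3$ with generators $a=(12)$, $b=(23)$ and $c=ab$, the words $ab$ and $c$ have the same value, but their reversals $ba$ and $c$ do not. Whenever $\bar w$ appears below, $w$ is a chosen word.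

For $a\in A$ and $b\in B$ put
$$a@b=bab^{-1},$$
the element with $a$ at coordinate $b$ and $1$ elsewhere. The map $a\mapsto a@b$ is a homomorphism, elements at distinct coordinates commute, and $b_0(a@b)b_0^{-1}=a@(b_0b)$. Consequently a word in $(X\cup Y)^{\pm1}$ is read as follows: an $X$-letter $l$ such that the $Y$-letters before it multiply to $\beta\in B$ contributes the factor $l@\beta$, and the $B$-part of the word is the product of all its $Y$-letters. For instance $t\,x\,t\,z$ has value $(x@t)(z@t^2)\,t^2$ in $A\wr\langle t\rangle$.

## 3. $A\wr\mathbb Z/2$ and $A\wr\mathbb Z$ by hand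

**$B=\mathbb Z/2$, $Y=\{y\}$.** Let $f$ have coordinates $f(1)$ and $f(y)$. Choose a word $w$ with value $f(y)$. The word
$$P=y\,w\,y^{-1}\,\bar w\,y$$
is a palindrome, with value $(w@y)(\bar w@1)\,y$. So $f=(g@1)\,P\,y^{-1}$ with $g=f(1)\bar w^{-1}$. One palindrome produced the correct value at $y$, together with an unwanted $\bar w$ at $1$. The unwanted part was corrected by an element of $A$, which costs at most $\mathrm{pw}(A,X)$.

**$B=\mathbb Z=\langle t\rangle$, support $\{t^{-1},1,t\}$.** Choose a word $w_{-1}$ with value $f(t^{-1})$. The palindrome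
$$P_0=t^{-1}w_{-1}\,t^2\,\bar w_{-1}\,t^{-1}=(w_{-1}@t^{-1})(\bar w_{-1}@t)$$
is correct at $t^{-1}$, but pollutes coordinate $t$ with $\bar w_{-1}$. Take the pollution into account when treating $t$: choose a word $w_1$ with value $\bar w_{-1}^{-1}f(t)$, and let
$$P_1=t\,w_1\,t^{-1}\,\bar w_1\,t=(w_1@t)(\bar w_1@1)\,t ,$$
which is again a palindrome. Now $P_0P_1t^{-1}$ has coordinate $f(t^{-1})$ at $t^{-1}$ and $\bar w_{-1}w_1=f(t)$ at $t$. At $1$ it has the unwanted $\bar w_1$. Hence
$$f=(g@1)\,P_0P_1\,t^{-1},\qquad g=f(1)\,\bar w_1^{-1}.$$
The mirror in $P_0$ exchanges $t^n$ and $t^{-n}$, and the mirror in $P_1$ exchanges $t^n$ and $t^{1-n}$. Alternating the two mirrors gives the path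
$$\cdots\to t^{-2}\to t^{2}\to t^{-1}\to t\to 1 ,$$
along which all pollution can be pushed to the coordinate $1$. Nothing here depends on the length of the path, provided that one palindrome can handle many pairs of coordinates at once. For general $B$ we have to find a bounded number of "mirrors" that connect all of $B$.

## 4. One palindrome fills coordinates in pairs

Let
$$\Delta=\{(\omega,\theta(\omega)):\omega\in F(Y)\}\subseteq B\times B,$$
where both entries stand for values in $B$. It is the image of a homomorphism $F(Y)\to B\times B$, hence a subgroup. Both projections to $B$ are onto. It is **symmetric**: $(b,b')\in\Delta$ implies $(b',b)\in\Delta$, because $\theta^2=1$. If $s$ is a palindrome in $Y^{\pm1}$, then $\theta(s)=\bar s^{-1}=s^{-1}$ by (1), so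
$$(s,s^{-1})\in\Delta. \tag{2}$$

*Examples.* If $B$ is abelian, then $\Delta=\{(b,b^{-1})\}$, the graph of inversion. In general $\Delta$ need not be the graph of a map. In $S_3$ with $Y=\{a,b,c\}$ as above, the word $\omega=abc^{-1}$ has value $1$, while $\theta(\omega)=a^{-1}b^{-1}c=(ab)^2=c^{-1}\neq1$. So both $(1,1)$ and $(1,c^{-1})$ lie in $\Delta$.

We write $\prod^{\to}$ and $\prod^{\leftarrow}$ for products in increasing and decreasing order of index.

**Lemma 1.** Let $(b_1,b_1'),\dots,(b_n,b_n')\in\Delta$, let $w_1,\dots,w_n$ be words in $X^{\pm1}$, and let $s$ be a possibly empty palindrome in $Y^{\pm1}$. Then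
$$\Big(\prod\nolimits^{\to}_j w_j@b_j\Big)\Big(\prod\nolimits^{\leftarrow}_j \bar w_j@(s b_j')\Big)\, s$$
is the value of a palindrome in $(X\cup Y)^{\pm1}$.

*Proof.* Choose words $\omega_j$ in $Y^{\pm1}$ such that $\omega_j$ has value $b_j$ and $\theta(\omega_j)$ has value $b_j'$. Let $u=\prod_j^{\to}\omega_jw_j\omega_j^{-1}$, with value $\prod^{\to}_jw_j@b_j$. Reversing and using (1),
$$\bar u=\prod\nolimits_j^{\leftarrow}\overline{\omega_j^{-1}}\;\bar w_j\;\overline{\omega_j}=\prod\nolimits_j^{\leftarrow}\theta(\omega_j)\,\bar w_j\,\theta(\omega_j)^{-1},$$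
with value $\prod_j^{\leftarrow}\bar w_j@b_j'$. The word $us\bar u$ is a palindrome, since $\bar s=s$. Its value is $\big(\prod^{\to}w_j@b_j\big)\,s\,\big(\prod^{\leftarrow}\bar w_j@b_j'\big)$. Moving $s$ to the right end replaces each $b_j'$ by $sb_j'$. $\square$

**Where direct attempts stop.** The first thing to try is one coordinate at a time: write $f=\prod_b f(b)@b$ and $f(b)@b=b\,f(b)\,b^{-1}$. Each factor costs at most $\mathrm{pw}(A,X)+2\,\mathrm{pw}(B,Y)$, but the number of factors is the size of the support, which is unbounded.

Lemma 1 suggests instead treating all coordinates with a single palindrome, with the words $w_b=f(b)$. Each $w_b$ then comes with a mirror image at another coordinate, and one may hope to clean up with further palindromes of the same shape. With one fixed mirror this cannot work. Suppose that $A$ is abelian, that $s$ is fixed, and that we use pairs $(q_j,p_j)$, $p_j=sq_j'$, with $(q_j,q_j')\in\Delta$ and all the $q_j,p_j$ distinct. In abelian $A$ the words $w$ and $\bar w$ have the same value. So if $P$ is the palindrome of Lemma 1 for these pairs, then $Ps^{-1}$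 has equal values at $q_j$ and $p_j$ for every $j$, and products and inverses of such elements keep this property. For $B=\mathbb Z$ and $s$ empty, pairing $t^n$ with $t^{-n}$, we only ever obtain functions that are even in $n$, and never $x@t$ with $x\ne 1$.

Two changes get past this, and both were visible in $A\wr\mathbb Z$. We use several mirrors, and we do not try to erase the mirror images. The words $w_j$ are free choices, so the word used at a coordinate can be chosen *after* knowing what the mirrors throw onto that coordinate.

## 5. $d+1$ mirrors that connect $B$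

Fix palindromes $z_1,\dots,z_d$ in $Y^{\pm1}$ whose values generate $B$.

**Why a correction is needed.** Lemma 1 with $s=z_i$ gives the pairing $(b,b')\mapsto (b,z_ib')$, but leaves a trailing factor $z_i$. One could remove it with the extra palindrome $z_i^{-1}$ each time, at a total cost of $d$ more palindromes. It is cheaper to let the trailing factors accumulate and to account for the shift of coordinates they cause. Put $t_i=z_1\cdots z_i$, $t_0=1$. If the trailing part so far is $t_{i-1}$, then the next palindrome works at coordinates shifted by $t_{i-1}$, so it pairs $e=t_{i-1}b$ with $t_{i-1}z_ib'$. By (2), $(t_{i-1},z_1^{-1}\cdots z_{i-1}^{-1})\in\Delta$, so for $e'=z_1^{-1}\cdots z_{i-1}^{-1}b'$ we have $(e,e')\in\Delta$ and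
$$t_{i-1}z_ib'=(z_1\cdots z_{i-1})\,z_i\,(z_{i-1}\cdots z_1)\,e'.$$
This leads to the definition of the mirrors:
$$c_0=1,\quad c_i=z_1\cdots z_{i-1}\,z_i\,z_{i-1}\cdots z_1\ (1\le i\le d),\qquad E_i=\{(e,c_ie'):(e,e')\in\Delta\}\quad(0\le i\le d).$$
Each $c_i$ is a palindrome, and $E_0=\Delta$.

*Examples.* For $B=\langle t\rangle=\mathbb Z$ and $z_1=t$, the set $E_0$ pairs $t^n$ with $t^{-n}$, and $E_1$ pairs $t^n$ with $t^{1-n}$. For $B=\mathbb Z^2$, written additively, with $z_1=(1,0)$ and $z_2=(0,1)$, we get $c_1=(1,0)$ and $c_2=(2,1)$, and the three mirrors are $v\mapsto -v$, $v\mapsto(1,0)-v$, $v\mapsto(2,1)-v$.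

**Lemma 2.** (a) Each $E_i$ is symmetric. (b) The graph $\Gamma$ with vertex set $B$ and edges $\{v,v^*\}$ for $(v,v^*)\in E_0\cup\dots\cup E_d$ is connected.

*Proof.* (a) Let $(e,e')\in\Delta$. By (2), $(c_i,c_i^{-1})\in\Delta$, and by symmetry $(e',e)\in\Delta$. The product $(c_ie',\,c_i^{-1}e)$ lies in $\Delta$. By definition of $E_i$, $(c_ie',\,c_ic_i^{-1}e)=(c_ie',e)\in E_i$.

(b) Given $v\in B$, take $v'$ with $(v,v')\in\Delta$. Then $(v,v')\in E_0$. Also $(v',v)\in\Delta$ gives $(v',c_iv)\in E_i$. So $v$ is joined to $c_iv$ by the path $v,v',c_iv$. Applying this to $c_i^{-1}v$ shows that $v$ is also joined to $c_i^{-1}v$. Hence the component of $1$ is closed under left multiplication by all $c_i^{\pm1}$. It remains to see that $c_1,\dots,c_d$ generate $B$. Inductively, $\langle c_1,\dots,c_i\rangle$ contains $z_1,\dots,z_i$: we have $c_1=z_1$, and if $z_1,\dots,z_{i-1}$ are in the subgroup then so is $z_i=t_{i-1}^{-1}c_i(z_{i-1}\cdots z_1)^{-1}$. $\square$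

**Lemma 3 (realization).** For $0\le i\le d$ let
$$\Psi_i=\prod\nolimits_j^{\to}w_j@e_j\cdot\prod\nolimits_j^{\leftarrow}\bar w_j@e_j^*$$
with finitely many pairs $(e_j,e_j^*)\in E_i$ and words $w_j$ in $X^{\pm1}$, where the pairs and words may be different for each $i$. Then
$$\Psi_0\Psi_1\cdots\Psi_d=P_0P_1\cdots P_d\,t_d^{-1}$$
with all $P_i$ values of palindromes.

*Proof.* Put $P_0=\Psi_0$, a palindrome by Lemma 1 with $s$ empty. For $i\ge1$ put $P_i=t_{i-1}^{-1}\Psi_i\,t_{i-1}z_i=t_{i-1}^{-1}\Psi_it_i$. The product telescopes:
$$P_0P_1\cdots P_d=\Psi_0\cdot t_0^{-1}\Psi_1t_1\cdot t_1^{-1}\Psi_2t_2\cdots t_{d-1}^{-1}\Psi_dt_d=\Psi_0\Psi_1\cdots\Psi_d\,t_d .$$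
We check that $P_i$ is a palindrome. Write $e_j^*=c_ie_j'$ with $(e_j,e_j')\in\Delta$, and put
$$b_j=t_{i-1}^{-1}e_j,\qquad b_j'=(z_{i-1}\cdots z_1)\,e_j'.$$
Since $(t_{i-1},z_1^{-1}\cdots z_{i-1}^{-1})\in\Delta$, its inverse $(t_{i-1}^{-1},z_{i-1}\cdots z_1)$ is in $\Delta$, and therefore $(b_j,b_j')\in\Delta$. Moreover
$$t_{i-1}^{-1}e_j^*=t_{i-1}^{-1}c_ie_j'=z_i(z_{i-1}\cdots z_1)e_j'=z_ib_j'.$$
Conjugating $\Psi_i$ by $t_{i-1}^{-1}$ multiplies all coordinates on the left by $t_{i-1}^{-1}$, so
$$P_i=\prod\nolimits_j^{\to}w_j@b_j\cdot\prod\nolimits_j^{\leftarrow}\bar w_j@(z_ib_j')\cdot z_i ,$$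
which is a palindrome by Lemma 1 with $s=z_i$. $\square$

## 6. Pushing everything to the root of a tree

**Proposition 1.** Let $f$ be in the base group. There are $g\in A$ and palindromes $P_0,\dots,P_d$ such that
$$f=(g@1)\,P_0P_1\cdots P_d\,t_d^{-1}.$$

*Proof.* **Step 1: fix a tree along which to push.** By Lemma 2(b) there is a finite subtree $T$ of $\Gamma$ containing $1$ and the support of $f$: take finitely many paths from $1$ to the points of the support and a spanning tree of their union. Root $T$ at $1$. For $v\ne1$ in $T$ let $v^\wedge\ne v$ be its parent, and choose $i(v)$ with $(v,v^\wedge)\in E_{i(v)}$. The order of the two entries is no problem, because $E_{i(v)}$ is symmetric. Fix a linear order on the vertices of $T$.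

**Step 2: write down the coordinates for unknown words.** For each $v\ne1$ in $T$ let $w_v$ be a word, still to be chosen. Let $\Psi_i$ be built as in Lemma 3 from the pairs $(v,v^\wedge)$ and words $w_v$, over all $v$ with $i(v)=i$, in the fixed order. In the first half of $\Psi_i$, the vertex $v$ receives only its own word $w_v$ (if $i(v)=i$). In the second half it receives $\bar w_u$ from each child $u$ with $i(u)=i$. So
$$\Psi_i(v)=\big[\,w_v\ \text{if}\ v\ne1\ \text{and}\ i(v)=i\,\big]\cdot\prod\nolimits^{\leftarrow}_{u\ \text{child of}\ v,\ i(u)=i}\bar w_u .$$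
Multiplying over $i=0,\dots,d$, for $v\ne 1$ we get
$$(\Psi_0\cdots\Psi_d)(v)=\alpha_v\,w_v\,\beta_v, \tag{3}$$
where $\alpha_v$ and $\beta_v$ are products of the $\bar w_u$ over children $u$ of $v$. Each child occurs exactly once in total: in $\alpha_v$ if $i(u)<i(v)$, and in $\beta_v$ if $i(u)\ge i(v)$.

**Step 3: choose the words from the leaves to the root.** When we reach $v\ne1$, the words of its children are already chosen, so $\alpha_v,\beta_v$ are known. Choose for $w_v$ any word representing $\alpha_v^{-1}f(v)\beta_v^{-1}\in A$. By (3), $(\Psi_0\cdots\Psi_d)(v)=f(v)$ for all $v\ne1$ in $T$. Outside $T$ both sides are trivial.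

**Step 4: correct at the root.** Put $g=f(1)\big((\Psi_0\cdots\Psi_d)(1)\big)^{-1}$. Then $f=(g@1)\Psi_0\cdots\Psi_d$, and Lemma 3 finishes the proof. $\square$

**Proof of Theorem 1.** Let $fb\in G$ with $f$ in the base group and $b\in B$. By Proposition 1,
$$fb=g\cdot P_0P_1\cdots P_d\cdot(t_d^{-1}b),\qquad g\in A,\quad t_d^{-1}b\in B .$$
The element $g$ is a product of at most $\mathrm{pw}(A,X)$ palindromes, and $t_d^{-1}b$ is a product of at most $\mathrm{pw}(B,Y)$. Together with $P_0,\dots,P_d$ this makes at most $\mathrm{pw}(A,X)+(d+1)+\mathrm{pw}(B,Y)$ palindromes. Finally $d\le|Y|$. $\blacksquare$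

For $A\wr\mathbb Z$ with $Y=\{t\}$ the bound is $\mathrm{pw}(A,X)+3$, as one reads off from Section 3.

## 7. A criterion for finiteness: the subgroup $M$

From here on, $\mathrm{pw}(A,X)$ and $\mathrm{pw}(B,Y)$ are not assumed to be finite. The new ingredient measures how far $\Delta$ is from being the graph of a map. Let $N=\ker(F(Y)\to B)$ and
$$M=\{m\in B:(1,m)\in\Delta\},$$
which is the image of $\theta(N)$ in $B$. It is normal: for $b'\in B$ pick $b$ with $(b,b')\in\Delta$ and conjugate, $(b,b')(1,m)(b,b')^{-1}=(1,b'mb'^{-1})\in\Delta$. We have $M=1$ iff $\theta(N)\subseteq N$. Since $\theta^2=1$, this means $\theta(N)=N$. Equivalently, $N$ is invariant under reversal (by (1), $\bar N=\theta(N)$), and equivalently $y\mapsto y^{-1}$ $(y\in Y)$ extends to an automorphism $\theta_B$ of $B$. In that case $\Delta=\{(b,\theta_B(b))\}$.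

*Examples.* For abelian $B$, $M=1$. For $S_3$ with $Y=\{a,b\}$ two transpositions, $a^{-1}=a$ and $b^{-1}=b$, so $\theta_B$ is the identity and $M=1$. For $S_3$ with $Y=\{a,b,c\}$, $c=ab$, we saw $c^{-1}\in M$, so $M\ne1$. The subgroup $M$ depends on $Y$.

If $B=1$, then deleting $Y$-letters turns palindromes into palindromes with the same value, so $\mathrm{pw}(G,X\cup Y)=\mathrm{pw}(A,X)$. For $B\neq1$ the answer is as follows.

**Theorem 2.** Let $A=\langle X\rangle$, $B=\langle Y\rangle\ne1$ with $X,Y$ finite, and $G=A\wr B$.

1. If $B$ is infinite or $M\neq1$, then $\mathrm{pw}(G,X\cup Y)<\infty\iff\mathrm{pw}(B,Y)<\infty$. Quantitatively: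
   - $\mathrm{pw}(B,Y)\le\mathrm{pw}(G,X\cup Y)$;
   - if $B$ is infinite, $\mathrm{pw}(G,X\cup Y)\le\mathrm{pw}(B,Y)+|X|+d+5$;
   - if $M\ne1$, $\mathrm{pw}(G,X\cup Y)\le \mathrm{pw}(B,Y)+3|X|+d+1$.
2. If $B$ is finite and $M=1$, then $\mathrm{pw}(G,X\cup Y)<\infty$ iff there is $N_0$ such that every element of $A$ is a product of at most $N_0$ elements, each a palindrome in $X^{\pm1}$ or a commutator in $A$.

**The lower bound in part 1.** The surjection $G\to B$ killing $A$ deletes $X$-letters, so it sends palindromes to palindromes. Hence $\mathrm{pw}(B,Y)\le\mathrm{pw}(G,X\cup Y)$.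

**Reduction of the upper bounds in part 1 to free $A$.** The natural surjection $F(X)\wr B\to A\wr B$ sends palindromes to palindromes, and the upper bounds involve $A$ only through $|X|$. So there we may assume $A=F:=F(X)$ with $X=\{x_1,\dots,x_r\}$.

Proposition 1 did not use finiteness of any width. In $fb=g\,P_0\cdots P_d\,(t_d^{-1}b)$ the only factor that can be costly, once $\mathrm{pw}(B,Y)$ is under control, is the element $g\in A$ at the root. Each of the next sections deals with $g$ in one of the cases.

## 8. Producing commutators at many coordinates with four palindromes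

We saw in Section 4 that with a single mirror and abelian $A$ one cannot escape symmetric functions. For nonabelian $A$ a single mirror does more: it produces arbitrary commutators. Write $[a,b]=aba^{-1}b^{-1}$.

**Lemma 4.** Let $A$ be arbitrary. Let $s$ be a possibly empty palindrome in $Y^{\pm1}$, let $(q_j,q_j')\in\Delta$ and $p_j=sq_j'$ for $1\le j\le m$, and suppose that $q_1,\dots,q_m,p_1,\dots,p_m$ are all distinct. Then every element of the base group that is supported on $\{p_1,\dots,p_m\}$ and has a single commutator of $A$ at each $p_j$ is a product of at most $4$ palindromes.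

*Proof.* For a tuple of words $w=(w_j)$, Lemma 1 gives a palindrome
$$P(w)=\prod\nolimits_jw_j@q_j\prod\nolimits_j\bar w_j@p_j\cdot s ,$$
where the order of the factors is irrelevant because the coordinates are distinct. Put $E(w)=P(w)s^{-1}$, which has $w_j$ at $q_j$ and $\bar w_j$ at $p_j$. For tuples $g=(g_j)$, $h=(h_j)$ and $gh=(g_jh_j)$,
$$P(g)\,s^{-1}\,P(h)\,P(gh)^{-1}=E(g)\,E(h)\,s\,s^{-1}E(gh)^{-1}=E(g)E(h)E(gh)^{-1}.$$
At $q_j$ this is $g_jh_j(g_jh_j)^{-1}=1$. At $p_j$ it is $\bar g_j\bar h_j(\bar h_j\bar g_j)^{-1}=[\bar g_j,\bar h_j]$. Every pair of elements of $A$ is given by words of the form $\bar g_j,\bar h_j$, so all commutators can be prescribed, independently for each $j$. The left side is a product of four palindromes. $\square$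

The number four does not depend on $m$. This is what Section 9 exploits.

## 9. Infinite $B$: absorbing the commutator part of the root

Let $A=F=F(X)$ and let $B$ be infinite. The plan is this. Modulo $[F,F]$, the root element $g$ equals a product $x_1^{n_1}\cdots x_r^{n_r}$ of $r$ palindromes. We want to get rid of the difference, which is a product of possibly very many commutators. We plant single commutators at many new coordinates so that, after pushing to the root, they cancel the difference. Then we remove the planted commutators with four palindromes.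

**Step 1: find arbitrarily many disjoint pairs for Lemma 4.** By symmetry of $\Delta$, $(m,1)\in\Delta$ for $m\in M$. If $(b,b'),(b,b'')\in\Delta$, then $(1,b'^{-1}b'')\in\Delta$, so $b'M=b''M$. If $(b,b')\in\Delta$ and $m\in M$, then $(bm,b')=(b,b')(m,1)\in\Delta$. So $bM\mapsto b'M$ is a well-defined map of $B/M$ to itself, and by symmetry of $\Delta$ it is an involution, hence a bijection. Choose a transversal of $M$, for each representative $t$ choose $t'$ with $(t,t')\in\Delta$, and put $\varphi(tm)=t'm$ for $m\in M$. The elements $t'$ again form a transversal, so $\varphi$ is a permutation of $B$. Moreover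
$$(tm,\varphi(tm))=(t,t')(m,1)(1,m)\in\Delta .$$
So $(b,\varphi(b))\in\Delta$ for every $b\in B$.

Pick $y\in Y$ with $y\ne1$ in $B$. For every $b$ we have $\varphi(b)\ne b$ or $y\varphi(b)\ne b$. As $B$ is infinite, for some $s\in\{1,y\}$ (the empty word or the letter $y$) the set $D=\{b:s\varphi(b)\ne b\}$ is infinite. Since $s\varphi$ is a permutation, each element of $B$ lies in at most two of the pairs $(b,s\varphi(b))$, once as a first and once as a second entry. Now let $S\subset B$ be finite and $m\geq 1$. Choose pairs $(q_j,p_j)$ with $q_j\in D$, $p_j=s\varphi(q_j)$ one after another. The previously used $2(j-1)$ elements exclude at most $4(j-1)$ pairs, and the condition $p_j\notin S$ excludes at most $|S|$ pairs, so we never run out. This gives $m$ pairs with all $2m$ entries distinct and $p_j\notin S$, as required for Lemma 4 with $q_j'=\varphi(q_j)$.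

**Step 2: compute the root element.** Let $T$ be a finite rooted subtree of $\Gamma$ with root $1$, with its indices $i(\cdot)$ and its order as in the proof of Proposition 1, and let $f$ be supported in $T$. Since $A=F$ is free, reversal acts on elements, and $\bar w_u^{-1}=\theta(w_u)$ by (1). So $w_v=\alpha_v^{-1}f(v)\beta_v^{-1}$ is a product of $f(v)$ and of the $\theta(w_u)$, $u$ a child of $v$, in an order depending only on the tree data. Likewise $g=f(1)\cdot\prod\theta(w_u)$ over the children $u$ of the root. Each step away from the root thus adds one application of the automorphism $\theta$. By induction from the leaves, $w_v$ is the product of the $\theta^{\mathrm{depth}(u)-\mathrm{depth}(v)}(f(u))$ over $v$ and all its descendants $u$, in some order depending only on the tree data. Therefore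
$$g=\lambda_T(f):=\prod_{v\in T}\theta^{\mathrm{depth}(v)}(f(v)) \tag{4}$$
in a linear order of the vertices that does not depend on $f$.

**Step 3: choose $m$ before choosing the tree.** Fix $f$ with support $S$. The tree will have to contain the $p_j$, and both the order and the depths in (4) depend on the tree. So we allow for all possibilities at once: let $\Lambda$ be the finite set of all products $\prod_{v\in S}\theta^{\varepsilon_v}(f(v))$, over all orders of $S$ and all $\varepsilon_v\in\{0,1\}$. Since $\theta^2=1$ and trivial factors can be dropped, $\lambda_T(f)\in\Lambda$ for every $T\supseteq S\cup\{1\}$. For $\lambda\in F$ let $n_i$ be the exponent sum of $x_i$ in $\lambda$, and put $x^{n(\lambda)}=x_1^{n_1}\cdots x_r^{n_r}$. Then $x^{n(\lambda)}\lambda^{-1}\in[F,F]$. Choose $m\ge1$ such that for all $\lambda\in\Lambda$ this element is a product of exactly $m$ commutators, padding with trivial ones.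

**Step 4: plant the commutators.** Choose $(q_j,p_j)$, $1\le j\le m$, as in Step 1, with $p_j\notin S$. Let $T$ be a finite subtree of $\Gamma$ containing $1$, $S$ and all $p_j$. Number the pairs so that $p_1,\dots,p_m$ is the order in which these vertices occur in (4). Let $\lambda=\lambda_T(f)\in\Lambda$. For $c$ supported on $\{p_1,\dots,p_m\}$, formula (4) gives
$$\lambda_T(fc)=a_0k_1a_1k_2\cdots k_ma_m,\qquad k_j=\theta^{\mathrm{depth}(p_j)}(c(p_j)),$$
where $a_0,\dots,a_m$ come from $f$ only and $a_0a_1\cdots a_m=\lambda$. Moving all the $a$'s to the right,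
$$\lambda_T(fc)=\Big(\prod\nolimits_{j}^{\to}(a_0\cdots a_{j-1})\,k_j\,(a_0\cdots a_{j-1})^{-1}\Big)\lambda .$$
Write $x^{n(\lambda)}\lambda^{-1}=\kappa_1\cdots\kappa_m$ with commutators $\kappa_j$, and let $k_j=(a_0\cdots a_{j-1})^{-1}\kappa_j(a_0\cdots a_{j-1})$ and $c(p_j)=\theta^{\mathrm{depth}(p_j)}(k_j)$. Conjugates and automorphic images of commutators are commutators, so every $c(p_j)$ is a single commutator. With this choice $\lambda_T(fc)=x^{n(\lambda)}$.

**Step 5: count.** The supports of $f$ and $c$ are disjoint, so $fc=cf$. Proposition 1 for $cf$, with the tree $T$, gives $cf=x^{n(\lambda)}P_0\cdots P_d\,t_d^{-1}$. The element $c^{-1}$ has a single commutator at each $p_j$, since inverses of commutators are commutators. So by Lemma 4 it is a product of at most $4$ palindromes. For every $b\in B$,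
$$fb=c^{-1}\cdot x_1^{n_1}\cdots x_r^{n_r}\cdot P_0\cdots P_d\cdot(t_d^{-1}b)$$
is a product of at most $4+r+(d+1)+\mathrm{pw}(B,Y)$ palindromes. This is the bound $\mathrm{pw}(B,Y)+|X|+d+5$. $\blacksquare$

## 10. $M\ne1$: one coordinate with two mirror images

Let $1\ne m\in M$, so that $(1,1)$ and $(1,m)$ both lie in $\Delta$. A letter placed at coordinate $1$ can have its mirror image either at $1$ or at $m$, as we please. We use this to strip the letters $x_1^{\pm1}$ from a word, then $x_2^{\pm1}$, and so on, at the cost of three palindromes each.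

Let $g=l_1\cdots l_L$ be a word in $X^{\pm1}$, let $k$ be its exponent sum in $x_1$, and let $g_1$ be the word obtained from $g$ by deleting all $x_1^{\pm1}$. Apply Lemma 1 with $s$ empty and the words $l_1,\dots,l_L$, using the pair $(1,1)$ for $l_j=x_1^{\pm1}$ and the pair $(1,m)$ for the other letters. The first half puts $g$ at $1$. The second half puts the $x_1$-letters at $1$, with product $x_1^k$, and the other letters, in reverse order, at $m$. So
$$\Phi=(g\,x_1^k)@1\cdot\bar g_1@m$$
is a palindrome. Using only the letters of $g_1$ and the pair $(1,m)$ for each of them,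
$$\Phi'=g_1@1\cdot\bar g_1@m$$
is a palindrome too. The coordinates at $m$ cancel: $\Phi\Phi'^{-1}=(g\,x_1^kg_1^{-1})@1$. Therefore
$$g@1=\Phi\,\Phi'^{-1}\cdot(g_1@1)\cdot x_1^{-k}.$$
Apply the same to $g_1$ and $x_2$, and so on up to $x_r$, when the remaining word is empty. So $g@1$ is a product of at most $3r$ palindromes. Now Proposition 1 shows that $fb=(g@1)P_0\cdots P_d(t_d^{-1}b)$ is a product of at most $3r+(d+1)+\mathrm{pw}(B,Y)$ palindromes. This completes the proof of part 1 of Theorem 2. $\blacksquare$

## 11. Finite $B$ with $M=1$: commutators are the only help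

Now $A$ is arbitrary again, and $B\ne1$ is finite with $M=1$.

**Sufficiency of the condition.** Suppose $N_0$ exists. Pick $y\in Y$ nontrivial in $B$. Apply Lemma 4 with $m=1$, $s=y$ and $(q,q')=(y,y^{-1})\in\Delta$, so that $p=yq'=1\ne y=q$. It shows that every commutator of $A$, at coordinate $1$, is a product of at most $4$ palindromes of $G$. So every $g\in A$ is a product of at most $4N_0$ palindromes of $G$, and Proposition 1 gives $\mathrm{pw}(G,X\cup Y)\le4N_0+d+1+\mathrm{pw}(B,Y)$. Since $B$ is finite, $\mathrm{pw}(B,Y)<\infty$.

**Necessity of the condition.** Let $k=\mathrm{pw}(G,X\cup Y)<\infty$ and $a\in A$. We show that $a$ is a product of a bounded number of palindromes in $X^{\pm1}$ and commutators.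

**Step 1: express $a$ by all coordinates of all palindromes.** Write $a=\pi_1\cdots\pi_k$ with possibly empty palindromes $\pi_i=\Phi_ib_i$, where $\Phi_i$ is in the base group and $b_i\in B$. Let $\tau_i=b_1\cdots b_i$, $\tau_0=1$. Moving the $b_i$ to the right gives $a=\prod_i^{\to}\tau_{i-1}\Phi_i\tau_{i-1}^{-1}\cdot\tau_k$ with $\tau_k=1$. Comparing coordinates,
$$\prod\nolimits_{i}^{\to}\Phi_i(\tau_{i-1}^{-1}b)=\begin{cases}a&\text{if } b=1,\\ 1&\text{if } b\ne1.\end{cases}$$
The coordinates $b\ne1$ look useless, but multiplying over all $b\in B$, in some order, brings all values of all $\Phi_i$ into play: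
$$a=\prod_{b\in B}\ \prod_{i=1}^{k}{}^{\to}\ \Phi_i(\tau_{i-1}^{-1}b), \tag{5}$$
where each $\Phi_i(b)$ with $1\le i\le k$, $b\in B$ occurs exactly once.

**Step 2: the coordinates of one palindrome come in mirrored halves.** Let $\pi=us\bar u=\Phi b_\pi$ be a palindrome, where $s$ is empty or a letter. Let $l_1,l_2,\dots$ be the $X$-letters of $u$ in order, let $\omega_j$ be the product of the $Y$-letters of $u$ before $l_j$, with value $\beta_j\in B$, and let $v$ be the product of all $Y$-letters of $u$. Put $s_Y=s$ if $s\in Y^{\pm1}$ and $s_Y=1$ otherwise. In the first half, $l_j$ is placed at $\beta_j$. In $\bar u$, the $Y$-letters before the mirror image of $l_j$ are the reversal of the $Y$-letters after $l_j$ in $u$, that is, $\overline{\omega_j^{-1}v}=\theta(\omega_j^{-1}v)^{-1}$. Since $M=1$, $\theta$ induces the automorphism $\theta_B$ of $B$, and the mirror image of $l_j$ is placed at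
$$v\,s_Y\,\theta_B(\beta_j^{-1}v)^{-1}=c\,\theta_B(\beta_j),\qquad c=v\,s_Y\,\theta_B(v)^{-1}.$$
For $b\in B$ let $h(b)$ be the word formed by the $l_j$ with $\beta_j=b$, in order. The map $b\mapsto c\,\theta_B(b)$ is a bijection of $B$, so the mirror images placed at $c\,\theta_B(b)$ are exactly those of the letters of $h(b)$, in reverse order. Hence
$$\Phi(c\,\theta_B(b))=h(c\,\theta_B(b))\cdot\epsilon\cdot\overline{h(b)},$$
where $\epsilon=s$ if $s\in X^{\pm1}$ and $c\,\theta_B(b)=v$, and $\epsilon=1$ otherwise. So over all coordinates, $\Phi$ is made of the words $h(b)$ and $\overline{h(b)}$, once each for every $b\in B$, and at most one letter.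

**Step 3: rearrange.** By Step 2, with $h_i$ belonging to $\pi_i$, the right side of (5) is a product of at most $n=k(2|B|+1)$ elements of $A$: the words $h_i(b)$, the words $\overline{h_i(b)}$, and at most $k$ single letters. Permuting the factors of a product of $n$ elements changes it by at most $n$ commutators. Indeed, moving one factor $q$ to the left past a block $p$ uses $pq=[p,q]\,qp$, and the commutator can be carried to the far left, where it becomes a conjugate of $[p,q]$, again a commutator. At most $n$ such moves produce any given order. Put each $h_i(b)$ next to $\overline{h_i(b)}$. Then $a$ is a product of at most $k(2|B|+1)$ commutators, at most $k|B|$ palindromes $h_i(b)\overline{h_i(b)}$, and at most $k$ letters. So $N_0=k(3|B|+2)$ works. $\blacksquare$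

Both hypotheses entered in this last argument. Finiteness of $B$ bounds the number of factors in (5). The condition $M=1$ makes the place of the mirror image depend only on the place of the letter; without this, letters of one $h(b)$ could be mirrored to different coordinates, as in Section 10.

## 12. $F_2\wr\mathbb Z$ versus $F_2\wr\mathbb Z/2$

Let $F_2=F(x,z)$. By part 1 of Theorem 2 and $\mathrm{pw}(\mathbb Z,\{t\})=1$, we have $\mathrm{pw}(F_2\wr\mathbb Z,\{x,z,t\})<\infty$. In contrast, $\mathrm{pw}(F_2\wr\mathbb Z/2,\{x,z,y\})=\infty$. Here $N=\langle y^2\rangle$ is invariant under reversal, so $M=1$, and part 2 applies. We have to show that no $N_0$ exists for $F_2$. For this we need a function that is bounded on products of boundedly many palindromes and commutators, but unbounded on $F_2$.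

For a reduced word $g$ let $C_w(g)$ be the number of occurrences of $w$ as a subword, and put
$$\phi=C_{x^2z^2}-C_{z^{-2}x^{-2}}+C_{x^{-2}z^{-2}}-C_{z^2x^2}.$$

**$\phi$ vanishes on palindromes.** We have $C_w(g^{-1})=C_{w^{-1}}(g)$. Inversion of words exchanges $x^2z^2$ with $z^{-2}x^{-2}$, and $x^{-2}z^{-2}$ with $z^2x^2$. In each case the signs in $\phi$ are opposite, so $\phi(g^{-1})=-\phi(g)$. Also $C_w(\bar g)=C_{\bar w}(g)$. Reversal exchanges $x^2z^2$ with $z^2x^2$, and $z^{-2}x^{-2}$ with $x^{-2}z^{-2}$, again with opposite signs. So $\phi(\bar g)=-\phi(g)$, and $\phi(g)=0$ if $g=\bar g$.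

**$\phi$ is additive up to a bounded error.** If $gh$ is reduced as written, then at most $3$ occurrences of each of the four words straddle the junction, since the words have length $4$. So $|\phi(gh)-\phi(g)-\phi(h)|\le12$. In general write $g=g'k$, $h=k^{-1}h'$ with $g'k$, $k^{-1}h'$ and $gh=g'h'$ all reduced. Up to an error of at most $12$ each,
$$\phi(gh)\approx\phi(g')+\phi(h'),\qquad \phi(g)\approx\phi(g')+\phi(k),\qquad \phi(h)\approx-\phi(k)+\phi(h'),$$
so $|\phi(gh)-\phi(g)-\phi(h)|\le36$ for all $g,h$. For a commutator $aba^{-1}b^{-1}$ the four values of $\phi$ add up to $0$ and there are three multiplications, so $|\phi|\le108$. A product of $n$ palindromes and commutators therefore satisfies $|\phi|\le108n+36(n-1)$.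

**$\phi$ is unbounded.** The word $(x^2z^2x^{-1}z^{-1})^n$ is reduced. It contains $x^2z^2$ exactly $n$ times. It contains neither $x^{-2}$ nor $z^{-2}$, and each $z^2$ is followed by $x^{-1}$, so none of the other three words occurs. Thus $\phi$ takes the value $n$ on it, and no $N_0$ exists. The same computation shows that $\mathrm{pw}(F_2,\{x,z\})=\infty$, as announced in Section 1.

Finally, take $B=S_3$ as in Section 7. With $Y=\{a,b\}$ we have $M=1$, so $\mathrm{pw}(F_2\wr S_3,\{x,z,a,b\})=\infty$ by part 2, since no $N_0$ exists for $F_2$. With $Y=\{a,b,c\}$, $c=ab$, we have $M\ne1$ and $\mathrm{pw}(S_3,Y)<\infty$, so $\mathrm{pw}(F_2\wr S_3,\{x,z,a,b,c\})<\infty$ by part 1. For one and the same group $F_2\wr S_3$, adding a redundant generator to $Y$ changes the palindromic width from infinite to finite.
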